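# Lattices in $\tilde A_2$-buildings are undistorted

## 1. Lattices with finitely many orbits of chambers

Let a discrete group $\Gamma$ act on a building $X$. Two lengths measure the size of $\gamma\in\Gamma$: the number of generators needed to write $\gamma$, and the distance by which $\gamma$ moves a base vertex $x_0$. The second is at most a constant times the first. We ask whether the first is also at most linear in the second when $\Gamma$ has finite covolume. The question is taken from Jean Lécureux, Mikael de la Salle and Stefan Witzel, "Strong Property (T), weak amenability and $\ell^p$-cohomology in $\tilde A_2$-buildings", arXiv:2010.07043 (2020).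

**The building.** $X$ is a locally finite thick $\tilde A_2$-building. Its chambers are triangles, its vertices have types $0,1,2$, and each chamber has one vertex of each type. The edge of a chamber opposite its vertex of type $i$ is its *$s_i$-panel*. We use the same word for the set of chambers containing that edge. The chambers containing a vertex $v$ are the flags of a finite thick projective plane, the link of $v$. In a plane of order $q$ every point lies on $q+1$ lines and every line has $q+1$ points, so all edges at $v$ lie in $q+1$ chambers. Adjacent vertices share an edge and $X$ is connected, so $q\ge 2$ is the same everywhere.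

$W$ is the Coxeter group of type $\tilde A_2$, with generators $s_0,s_1,s_2$ and word length $l$. The Coxeter complex $\Sigma$ is the Euclidean plane tiled by equilateral triangles. $\mathrm{Ch}(X)$ is the set of chambers, $\delta:\mathrm{Ch}(X)^2\to W$ the Weyl distance, and $d_g(C,D)=l(\delta(C,D))$ the gallery distance. We use these textbook facts.

* (B1) $\delta(C,D)=1$ iff $C=D$, $\delta(D,C)=\delta(C,D)^{-1}$, and $\delta(C,D)=s$ iff $C\ne D$ lie in a common $s$-panel ("$s$-adjacent").
* (B2) If $\delta(C,D)=w$ and $\delta(D,E)=s$, then $\delta(C,E)\in\{w,ws\}$, and $\delta(C,E)=ws$ if $l(ws)=l(w)+1$.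
* (B3) If $s_{i_1}\cdots s_{i_l}$ is a reduced word for $w$, then $\delta(C,D)=w$ iff some gallery of type $(s_{i_1},\dots,s_{i_l})$ goes from $C$ to $D$, and this gallery is unique. In particular exactly $q^{l(w)}$ chambers $D$ satisfy $\delta(C,D)=w$.
* (B4) Call a $\delta$-preserving map from a set of chambers of $\Sigma$ to $\mathrm{Ch}(X)$ an *isometry*. Every isometry from a subset of $\Sigma$ into $X$ extends to an isometry $\Sigma\to X$ (Ronan, *Lectures on Buildings*, Thm 3.6; Abramenko–Brown, *Buildings*, Thm 5.73).

*Example.* If $q=2$, the link of a vertex is the Fano plane, with $21$ flags. From one flag, the group $\langle s_i,s_j\rangle\cong S_3$ has $1,2,2,1$ elements of lengths $0,1,2,3$, so (B3) predicts $1+2\cdot 2+2\cdot 4+8=21$ flags.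

**Definition (lattice).** An $\tilde A_2$-lattice is a subgroup $\Gamma\le\mathrm{Aut}(X)$ with finite vertex stabilizers $\Gamma_x$ and $\sum_{\Gamma x\in\Gamma\backslash X}1/|\Gamma_x|<\infty$. It need not be cocompact.

**Definition (undistorted).** A finitely generated $\Gamma$ with word length $|\cdot|$ is undistorted if there are $a,b>0$ with $|\gamma|\le a\,d(x_0,\gamma x_0)+b$ for all $\gamma\in\Gamma$. This does not depend on $x_0$ or on the finite generating set. For $d$ we take the graph metric of the $1$-skeleton; the Euclidean building metric restricted to vertices is quasi-isometric to it.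

*Example of distortion, for a group action that is not a lattice.* Let $z=[x,y]$ be the central generator of the Heisenberg group. Then $[x^n,y^n]=z^{n^2}$, so $z^{n^2}$ moves the identity vertex of the Cayley graph by at most $4n$, while its length in $\langle z\rangle\cong\mathbb Z$ is $n^2$. So $\langle z\rangle$, acting on this Cayley graph, is distorted.

$\tilde A_2$-lattices have Kazhdan's property (T), hence are finitely generated; we shall not use this, since finite generation comes out of the proof. The Lubotzky–Mozes–Raghunathan Theorem asserts that arithmetic lattices are undistorted.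

**Reduction to type-preserving $\Gamma$.** The type-preserving subgroup $\Gamma'\le\Gamma$ has index at most $6$ and has finite covolume. Suppose $\Gamma'$ is finitely generated and undistorted. Then $\Gamma$ is finitely generated. Write $\gamma=\gamma'k$ with $\gamma'\in\Gamma'$ and $k$ in a finite set of coset representatives. As $d(\gamma'x_0,\gamma x_0)=d(x_0,kx_0)$ is bounded,
$$|\gamma|_\Gamma\le c|\gamma'|_{\Gamma'}+c\le c'd(x_0,\gamma'x_0)+c'\le c'd(x_0,\gamma x_0)+c''.$$
So $\Gamma$ is undistorted. **From now on $\Gamma$ is type-preserving**, so it preserves $\delta$. Fix a chamber $C_0\ni x_0$.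

**Reduction to gallery distance.** Two chambers with a common vertex are at gallery distance at most $3$. Along a path $x_0=y_0,y_1,\dots,y_k=\gamma x_0$ of edges choose chambers $E_i\supset\{y_{i-1},y_i\}$. Consecutive members of $C_0,E_1,\dots,E_k,\gamma C_0$ share a vertex, so
$$d_g(C_0,\gamma C_0)\le 3\,(d(x_0,\gamma x_0)+1).\tag{1}$$
It therefore suffices to bound $|\gamma|$ linearly in $d_g(C_0,\gamma C_0)$. For every $k$ the set $\{g\in\Gamma: d_g(C_0,gC_0)\le k\}$ is finite: $X$ is locally finite, and at most $|\Gamma_{C_0}|$ elements carry $C_0$ to a given chamber.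

**Definition (depth).** $\mathrm{dep}(D)=d_g(D,\Gamma C_0)$. This is $\Gamma$-invariant, it is $0$ on $\Gamma C_0$, and it changes by at most $1$ between adjacent chambers.

**From a gallery to a word.** Let $D_0=C_0,D_1,\dots,D_N=\gamma C_0$ be any gallery. Choose $g_i\in\Gamma$ with $d_g(D_i,g_iC_0)=\mathrm{dep}(D_i)$, with $g_0=1$ and $g_N=\gamma$. With $h_i=g_i^{-1}g_{i+1}$ we have $\gamma=h_0h_1\cdots h_{N-1}$ and
$$d_g(C_0,h_iC_0)=d_g(g_iC_0,g_{i+1}C_0)\le\mathrm{dep}(D_i)+1+\mathrm{dep}(D_{i+1})\le 2\,\mathrm{dep}(D_i)+2.\tag{2}$$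

**Proposition 1 (cocompact case).** Suppose $\Gamma$ has finitely many orbits of chambers, and let $R=\max\mathrm{dep}$. Then the finite set $S=\{g:d_g(C_0,gC_0)\le 2R+2\}$ generates $\Gamma$ and $|\gamma|_S\le\max(1,d_g(C_0,\gamma C_0))$.

*Proof.* If $n=d_g(C_0,\gamma C_0)=0$, then $\gamma\in S$. If $n\ge1$, take a minimal gallery, so $N=n$. By (2) all $h_i$ lie in $S$, and $\gamma$ is a product of $n$ of them. $\square$

What changes for a general lattice? If $\mathrm{dep}$ is bounded by $R$, every orbit meets the finite ball of radius $R$ about $C_0$, and we are in the cocompact case. So in all remaining cases the depth is unbounded, and a gallery from $C_0$ to $\gamma C_0$ may run through chambers far from the orbit $\Gamma C_0$. The answer stays the same.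

**Theorem 1.** Let $\Gamma$ be a type-preserving $\tilde A_2$-lattice, and $V=\sum_{C\in\Gamma\backslash\mathrm{Ch}(X)}1/|\Gamma_C|$. There are $K=K(q)$ and $R=R(q,V,|\Gamma_{C_0}|)$ such that the finite set $S=\{g\in\Gamma:d_g(C_0,gC_0)\le2R+2\}$ generates $\Gamma$, and $|\gamma|_S\le200K\max(1,d_g(C_0,\gamma C_0))$ for all $\gamma\in\Gamma$. Hence every $\tilde A_2$-lattice is undistorted.

(That $V<\infty$ is checked in Section 3.)

## 2. Deep chambers, and how little depth is enough

Try the same proof with a minimal gallery, $N=n$. All we know a priori is $\mathrm{dep}(D_i)\le\min(i,n-i)$. For $i$ near $n/2$, (2) then bounds the displacement of $h_i$ only by about $n+2$, no better than that of $\gamma$, so not even an induction on $n$ starts. Even if every $h_i$ satisfied a linear bound $|h_i|\le A\,d_g(C_0,h_iC_0)$, summing would give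
$$|\gamma|\le A\sum_i(2\min(i,n-i)+2)\approx \tfrac12An^2 .$$
Averaging over minimal galleries offers no escape: as we shall see, they all lie in one finite set of chambers determined by $C_0$ and $\gamma C_0$, and nothing prevents us from assuming the worst about its depth.

What does a gallery need in order to be useful? Put
$$f_R=(2\,\mathrm{dep}+2)\,1_{\{\mathrm{dep}>R\}} .$$

**Proposition 2 (bootstrap).** Let $R\ge0$ be an integer and $L\ge1$ real. Suppose that for every $\gamma$ with $n=d_g(C_0,\gamma C_0)\ge1$ there is a gallery $D_0=C_0,\dots,D_N=\gamma C_0$ with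
$$N\le Ln,\qquad \sum_{i<N}f_R(D_i)\le\frac n2 .\tag{3}$$
Then $S=\{g:d_g(C_0,gC_0)\le2R+2\}$ is finite, generates $\Gamma$, and $|\gamma|_S\le2L\max(1,d_g(C_0,\gamma C_0))$ for all $\gamma$.

*Proof.* $S$ is finite by Section 1, and symmetric since $d_g(C_0,g^{-1}C_0)=d_g(gC_0,C_0)$.

**Step 1: generation.** We show by induction on $n$ that $\gamma\in\langle S\rangle$. If $n=0$, $\gamma\in S$. If $n\ge1$, use (3) and write $\gamma=\prod h_i$ as in (2). If $\mathrm{dep}(D_i)\le R$, then $h_i\in S$. Otherwise the right side of (2) equals $f_R(D_i)\le n/2<n$, and $h_i\in\langle S\rangle$ by induction.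

**Step 2: a self-improving inequality.** Let $\ell(k)=\max\{|g|_S:d_g(C_0,gC_0)\le k\}$, a finite number by Step 1 and finiteness of balls. It is nondecreasing in $k$, with $\ell(0)\le1$ and $\ell(2R+2)\le1$. Put $r(n)=\max_{1\le k\le n}\ell(k)/k<\infty$. For $d_g(C_0,\gamma C_0)=n\ge1$ the shallow $D_i$ contribute at most $1$ each. A deep $D_i$ contributes at most $\ell(f_R(D_i))\le r(n)f_R(D_i)$, because $f_R(D_i)$ is then an integer in $[1,n]$. So
$$|\gamma|_S\le N+r(n)\sum_{i<N}f_R(D_i)\le n\big(L+\tfrac12r(n)\big).$$

**Step 3: absorbing.** Let $1\le k\le n$. Apply Step 2 to all $\gamma$ with $1\le d_g(C_0,\gamma C_0)\le k$; since $r$ is nondecreasing, $|\gamma|_S\le k(L+\frac12r(n))$. Together with $\ell(0)\le1$ this gives $\ell(k)/k\le\max(1,L+\frac12r(n))$. Hence $r(n)\le\max(1,L+\frac12r(n))$, and since $r(n)<\infty$ and $L\ge1$, $r(n)\le 2L$ for all $n$. $\square$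

So a detour may be longer than $n$ by any constant factor, provided the deep chambers on it cost at most $n/2$ in total. We shall find such a gallery *at random*: if each of its at most $Ln$ chambers satisfies $\mathbb E f_R(D_i)\le\frac1{2L}$, some outcome satisfies (3). This requires two things: that random chambers equidistribute quickly in $\Gamma\backslash\mathrm{Ch}(X)$, and that a gallery from $C_0$ to $\gamma C_0$ can be made random enough.

## 3. A spectral gap from projective planes

**Unfolding.** Let $\pi:Y\to Z$ be a $\Gamma$-map with finite fibers between $\Gamma$-sets with finite stabilizers, and $F$ a $\Gamma$-invariant function on $Y$, with $F\ge0$ or absolutely convergent sums. Then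
$$\sum_{y\in\Gamma\backslash Y}\frac{F(y)}{|\Gamma_y|}=\sum_{z\in\Gamma\backslash Z}\frac1{|\Gamma_z|}\sum_{y\in\pi^{-1}(z)}F(y).\tag{4}$$
Indeed the $\Gamma$-orbits in $Y$ that map to $\Gamma z$ correspond to the $\Gamma_z$-orbits in $\pi^{-1}(z)$. Since $\Gamma_y\le\Gamma_z$, the orbit $\Gamma_zy$ has $|\Gamma_z|/|\Gamma_y|$ elements.

With $Y=\mathrm{Ch}(X)$, $Z$ the vertices of type $0$ and $F=1$, where all fibers have the same finite size, (4) gives $V<\infty$.

**The Hilbert space.** $H$ is the space of $\Gamma$-invariant $f:\mathrm{Ch}(X)\to\mathbb C$ with $\|f\|^2=\sum_{C\in\Gamma\backslash\mathrm{Ch}(X)}|f(C)|^2/|\Gamma_C|<\infty$. It contains the constants since $V<\infty$. Put $H_0=1^\perp$. Let $P_i$ average a function over the $q+1$ chambers of the $s_i$-panel. For $\{i,j,k\}=\{0,1,2\}$ let $Q_k$ average over all chambers containing the vertex of type $k$.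

**Localization.** Let $Z$ be the set of $s_i$-panels, or of vertices of type $k$. By (4),
$$\langle f,g\rangle=\sum_{z\in\Gamma\backslash Z}\frac1{|\Gamma_z|}\big\langle f|_{\pi^{-1}(z)},g|_{\pi^{-1}(z)}\big\rangle_{\ell^2(\pi^{-1}(z))}.$$
So if $T$ acts fiber by fiber through operators $T_z$ on $\ell^2(\pi^{-1}(z))$ and commutes with $\Gamma$, then $\|T\|_{H\to H}\le\sup_z\|T_z\|$, and $T$ is an orthogonal projection if all $T_z$ are. Hence all $P_i$ and $Q_k$ are orthogonal projections. A function is in $\mathrm{Im}\,Q_k$ iff it is constant on the chambers around each vertex of type $k$. These chambers are connected by galleries of $s_i$- and $s_j$-adjacencies, so $\mathrm{Im}\,Q_k=\mathrm{Im}\,P_i\cap\mathrm{Im}\,P_j$.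

**Lemma 1 (two projections).** Let $P,P'$ be orthogonal projections on a Hilbert space, $Q$ the orthogonal projection onto $\mathrm{Im}\,P\cap\mathrm{Im}\,P'$, and suppose $\|PP'-Q\|\le\varepsilon\le1$. With $a=1-P$, $a'=1-P'$,
$$aa'+a'a\ge-\varepsilon(a+a').$$

*Proof.* Since $\mathrm{Im}\,Q\subset\mathrm{Im}\,P$, $PQ=QP=Q$, and likewise for $P'$. So $p=P-Q$ and $p'=P'-Q$ are projections with $pp'=PP'-Q$. On $\mathrm{Im}\,Q$ we have $a=a'=0$. On $(\mathrm{Im}\,Q)^\perp$ we have $a=1-p$, $a'=1-p'$. For $f$ in this space put $u=pf$, $v=p'f$. Then $|\langle u,v\rangle|=|\langle u,pp'v\rangle|\le\varepsilon\|u\|\|v\|$. With $x=\|u\|^2+\|v\|^2=\langle u+v,f\rangle$,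
$$x^2\le\|u+v\|^2\|f\|^2\le\big(x+2\varepsilon\|u\|\|v\|\big)\|f\|^2\le(1+\varepsilon)x\|f\|^2 .$$
Hence $\langle(p+p')f,f\rangle=x\le(1+\varepsilon)\|f\|^2$, that is, $a+a'=2-(p+p')\ge1-\varepsilon$ on $(\mathrm{Im}\,Q)^\perp$. So $a+a'$ has spectrum in $\{0\}\cup[1-\varepsilon,2]$, and $(a+a')^2\ge(1-\varepsilon)(a+a')$. Expand the square using $a^2=a$, $a'^2=a'$. $\square$

**Lemma 2 (the local constant).** $\|P_iP_j-Q_k\|\le\sigma:=\dfrac{\sqrt q}{q+1}<\dfrac12$.

*Proof.* By localization over vertices of type $k$, it suffices to treat functions on the flags of a projective plane of order $q$. There $\mathrm{Im}\,P_i$ and $\mathrm{Im}\,P_j$ are the functions depending only on the point, respectively only on the line (or the reverse, which is dual), and $Q$ is the projection to constants. The operator $P_iP_j-Q=(P_i-Q)(P_j-Q)$ is the orthogonal projection onto zero-mean functions of the line, followed by $g\mapsto\frac1{q+1}Ng$ with values in zero-mean functions of the point, where $N$ is the incidence matrix. Every point and every line lies in $q+1$ flags, so passing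 from functions on points or lines to functions on flags multiplies squared norms by the same factor $q+1$. Two points lie on one common line and dually, so $NN^T$ and $N^TN$ both have the form $q+J$ ($J$ the all-ones matrix), and equal $q$ on zero-mean functions. So the norm is at most $\sqrt q/(q+1)\le\sqrt2/3<\frac12$, as $\sqrt q/(q+1)$ decreases for $q\ge1$. $\square$

**Lemma 3 (gap).** For $f\in H_0$, $\ \max_i\|f-P_if\|^2\ge\varepsilon_0^2\|f\|^2$ with $\varepsilon_0^2:=(1-2\sigma)/3>0$.

*Proof.* Let $a_i=1-P_i$, $\Delta=a_0+a_1+a_2$. By Lemmas 1 and 2,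
$$\Delta^2=\Delta+\sum_{i<j}(a_ia_j+a_ja_i)\ge\Delta-\sigma\sum_{i<j}(a_i+a_j)=(1-2\sigma)\Delta,$$
because each $a_i$ occurs in two pairs. So $\mathrm{spec}\,\Delta\subset\{0\}\cup[1-2\sigma,3]$. If $\Delta f=0$, then $\sum\|a_if\|^2=\langle\Delta f,f\rangle=0$, so $f$ is constant on panels, hence constant, since $X$ is gallery connected. Thus for $f\in H_0=(\ker\Delta)^\perp$, $\sum_i\|a_if\|^2\ge(1-2\sigma)\|f\|^2$. $\square$

The margin is thin: $1-2\sigma=(\sqrt q-1)^2/(q+1)$. For $q=2$, $\sigma\approx0.471$ and $\varepsilon_0^2\approx0.019$.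

**Hecke operators.** For $w\in W$ put $(\tau_wf)(C)=q^{-l(w)}\sum_{\delta(C,D)=w}f(D)$: the average of $f$ over the chambers in relative position $w$ to $C$. By (B3), $\tau_w=\tau_{s_{i_1}}\cdots\tau_{s_{i_l}}$ for a reduced word $w=s_{i_1}\cdots s_{i_l}$. Moreover $\tau_{s_i}=\frac{(q+1)P_i-1}q$ is $1$ on $\mathrm{Im}\,P_i$ and $-\frac1q$ on its complement. As $q\ge2$,
$$\|\tau_{s_i}h\|^2\le\|h\|^2-\tfrac34\|h-P_ih\|^2,\qquad\|h-\tau_{s_i}h\|\le\tfrac32\|h-P_ih\|.\tag{5}$$
$\tau_{s_i}$ is self-adjoint and fixes $1$, so it preserves $H_0$.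

**Lemma 4 (exponential contraction).** There is $\theta=\theta(q)\in(0,1)$ with $\|\tau_w|_{H_0}\|\le\theta^{\lfloor l(w)/4\rfloor}$ for all $w\in W$.

*Proof.* A single $\tau_{s_i}$ fixes $\mathrm{Im}\,P_i$, so we need all three generators to act. Cut a reduced word for $w$ into $\lfloor l(w)/4\rfloor$ subwords of length $4$ and a remainder, which acts as a contraction. The subwords are reduced. As $\langle s_i,s_j\rangle\cong S_3$ has maximal length $3$, each subword contains all three generators. Let the operators of one subword be applied in the order $\tau_{s_{i_1}},\dots,\tau_{s_{i_4}}$ to a unit vector $f=h_0\in H_0$. Put $h_m=\tau_{s_{i_m}}h_{m-1}$ and $\eta_m=\|h_{m-1}-P_{i_m}h_{m-1}\|$. By (5), $\|h_4\|^2\le1-\frac34\sum\eta_m^2$. Also $\|f-h_{m-1}\|\le\frac32\sum_{l<m}\eta_l$, so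
$$\|f-P_{i_m}f\|\le\|f-h_{m-1}\|+\eta_m\le\tfrac32\sum_{l\le4}\eta_l\le3\Big(\sum_l\eta_l^2\Big)^{1/2}.$$
Every $i\in\{0,1,2\}$ occurs as some $i_m$, so Lemma 3 gives $\sum\eta_l^2\ge\varepsilon_0^2/9$. Take $\theta^2=1-\varepsilon_0^2/12$. $\square$

## 4. The law of a random chamber, and the measure of the deep part

This section turns the $L^2$ contraction into pointwise statements.

**A pointwise bound.** For $h\in H$ the term of $C$ in $\|h\|^2$ gives $|h(C)|\le|\Gamma_C|^{1/2}\|h\|$. Let $0\le f\in H$, with mean $\bar f=V^{-1}\langle f,1\rangle\le V^{-1/2}\|f\|$. Writing $\tau_wf=\bar f+\tau_w(f-\bar f)$, with $f-\bar f\in H_0$ and $\|f-\bar f\|\le\|f\|$, Lemma 4 gives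
$$(\tau_wf)(C)\le\big(V^{-1/2}+|\Gamma_C|^{1/2}\theta^{\lfloor l(w)/4\rfloor}\big)\|f\|.\tag{6}$$
The price of pointwise evaluation at $C$ is $|\Gamma_C|^{1/2}$, which can be large. It grows at most exponentially with the distance to $C_0$:
$$d_g(C,C_0)=t\ \Longrightarrow\ |\Gamma_C|\le|\Gamma_{C_0}|(3q)^t.\tag{7}$$
Indeed $|\Gamma_C|=|\Gamma_C\cap\Gamma_{C_0}|\cdot|\Gamma_CC_0|$, and $\Gamma_CC_0$ lies in the gallery sphere of radius $t$ about $C$, which has at most $(3q)^t$ elements.

**Lemma 5 (tails).** Let $E_n=\{\mathrm{dep}>n\}$ and $\mu(E_n)=\|1_{E_n}\|^2$. Then $\mu(E_n)\le V^2|\Gamma_{C_0}|\theta^{2\lfloor n/4\rfloor}$. Consequently $f_R\in H$, and $\|f_R\|\to0$ as $R\to\infty$ at a rate depending only on $q,V,|\Gamma_{C_0}|$.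

*Proof.* The group $W$ is infinite, so there is $w$ with $l(w)=n$. Let $f=1_{E_n}$. Chambers at gallery distance $n$ from $C_0$ have depth at most $n$, so $(\tau_wf)(C_0)=0$. Therefore
$$\frac{\mu(E_n)}V=\bar f=\big|\tau_w(f-\bar f)(C_0)\big|\le|\Gamma_{C_0}|^{1/2}\theta^{\lfloor n/4\rfloor}\mu(E_n)^{1/2},$$
which is the first claim. A chamber of depth $n+1$ lies in $E_n$ and has $2\,\mathrm{dep}+2=2n+4$, so $\|f_R\|^2\le\sum_{n\ge R}(2n+4)^2\mu(E_n)$, the tail of a convergent series. $\square$

**What this does and does not give.** By (6) at $C=C_0$, a chamber chosen uniformly among those in position $w$ to $C_0$ has $\mathbb E f_R\le(V^{-1/2}+|\Gamma_{C_0}|^{1/2})\|f_R\|$, which is small for large $R$, *for every $w$*. The same holds around $\gamma C_0$. So a random path leaving $C_0$, and a random path leaving $\gamma C_0$, have small expected cost per chamber. The difficulty is to join them. Near the middle of a minimal gallery from $C_0$ to $\gamma C_0$ the chambers are not random at all. If we start a random path at a chamber $C$ there, (6) and (7) only bound the law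 at distance $k$ from $C$ by a factor of size $e^{O(n)}\theta^{k/4}$. This is harmless once $k\ge Kn$ with $K$ large, and useless before. So the connecting path must keep distance about $Kn$ from $C_0$ and $\gamma C_0$, and each of its chambers must have the law of a random path of length about $Kn$. In the plane $\Sigma$ a circle of radius about $Kn$ is connected; we now make the images of plane regions random.

## 5. Uniform random extensions of isometries

**Convexity.** The gallery distance of two chambers of $\Sigma$ is the number of walls separating them; a minimal gallery crosses each of these walls once and no other wall. A set of chambers of $\Sigma$ is *convex* if it is closed under minimal galleries. Half-planes bounded by walls (roots) are convex, and so are intersections of convex sets. Let $\mathrm{hull}(Z)$ be the smallest convex set containing $Z$. If $Z$ is finite so is its hull: $Z$ lies in a strip between two walls in each of two non-parallel directions, and the intersection of two such strips is bounded and is an intersection of four roots. A wall *crosses*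 $\Omega$ if it separates two chambers of $\Omega$. Since roots are convex, a wall crosses $\mathrm{hull}(Z)$ iff it separates two chambers of $Z$.

*Example.* If $A,A'$ are opposite chambers at a vertex $v$, every chamber at $v$ lies on a minimal gallery from $A$ to $A'$. The six chambers at $v$ form a convex set, since any chamber not containing $v$ is separated from all six by a wall (the line through one of its edges that bounds the hexagon formed by the six chambers, or a parallel line further out). So $\mathrm{hull}(A,A')$ is this hexagon, crossed by three walls.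

**An agreement principle.** If $E$ lies on a minimal gallery from $A$ to $A'$ in $\Sigma$ and $\varphi$ is an isometry, then by (B3) $\varphi(E)$ is the unique chamber at Weyl distance $\delta(A,E)$ from $\varphi(A)$ and $\delta(E,A')$ to $\varphi(A')$. So the set where two isometries agree is convex. In particular an isometry of $\mathrm{hull}(A_0,A')$ is determined by the images of $A_0$ and $A'$, which is the rigidity announced in Section 2.

**Lemma 6 (one step).** Let $\Omega'\neq\emptyset$ be convex, $B_0\in\Omega'$, $B\notin\Omega'$ $s$-adjacent to $B_0$ across a wall $\mathcal H$, and $\Omega''=\mathrm{hull}(\Omega'\cup\{B\})$. The walls crossing $\Omega''$ are those crossing $\Omega'$, together with $\mathcal H$. Each isometry $\varphi'$ of $\Omega'$ has exactly $q$ extensions $\varphi$ to $\Omega''$, parametrized by $\varphi(B)$, which may be any chamber $\neq\varphi'(B_0)$ of the $s$-panel of $\varphi'(B_0)$.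

*Proof.* **$\Omega'$ lies on the side of $B_0$ of $\mathcal H$.** Suppose $D\in\Omega'$ is on the side of $B$. The walls separating $D$ from $B_0$ are $\mathcal H$ and those separating $D$ from $B$, so $B$ lies on a minimal gallery from $D$ to $B_0$, and $B\in\Omega'$ by convexity, a contradiction. Hence for all $D\in\Omega'$, $\delta(D,B)=\delta(D,B_0)s$ with length $l(\delta(D,B_0))+1$.

**Existence.** Choose $\varphi(B)\ne\varphi'(B_0)$ in the $s$-panel of $\varphi'(B_0)$. By (B2), $\delta(\varphi'(D),\varphi(B))=\delta(D,B_0)s=\delta(D,B)$ for $D\in\Omega'$. So we have an isometry on $\Omega'\cup\{B\}$; by (B4) it extends to $\Sigma$, in particular to $\Omega''$. Conversely every extension has $\varphi(B)$ of this kind.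

**Uniqueness.** Two extensions that agree at $B$ agree on $\Omega'\cup\{B\}$, hence on its hull by the agreement principle.

**Walls.** $\mathcal H$ and the walls crossing $\Omega'$ cross $\Omega''$. Conversely a wall crossing $\Omega''$ but not $\Omega'$ separates $B$ from a chamber of $\Omega'$, hence from all of $\Omega'$, in particular from $B_0$; so it is $\mathcal H$. $\square$

**Uniform extensions.** Let $\Omega'\subsetneq\Omega$ be finite convex, $\Omega'\ne\emptyset$. Following a minimal gallery from a chamber of $\Omega'$ to one of $\Omega\setminus\Omega'$ we find $B\in\Omega\setminus\Omega'$ adjacent to a chamber of $\Omega'$, and $\mathrm{hull}(\Omega'\cup\{B\})\subset\Omega$. Iterating gives a growth sequence from $\Omega'$ to $\Omega$. By Lemma 6 along one fixed growth sequence, *every isometry of $\Omega'$ has the same number, at least $1$, of extensions to $\Omega$*. (Each step adds one factor $q$ and one crossing wall. From a single chamber to the hexagon at one of its vertices there are $q^3$ extensions, one for each flag opposite a given flag of the projective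 plane.)

For an isometry $\varphi_0$ of a finite convex $\Omega_0\neq\emptyset$ and finite convex $\Omega\supset\Omega_0$, let $\mathrm{Ext}(\varphi_0,\Omega)$ be the finite set of extensions of $\varphi_0$ to $\Omega$, with uniform probability. If $\Omega_0\subset\Omega'\subset\Omega$ with $\Omega'$ convex, the equality of numbers of extensions says that restriction carries the uniform law to the uniform law on $\mathrm{Ext}(\varphi_0,\Omega')$, and that conditionally on $\varphi|_{\Omega'}$ the extension is uniform.

**Lemma 7 (law of one chamber).** Let $\emptyset\ne\Omega_0\subset\Omega_1\subset\Omega$ be finite convex, $C_1\in\Omega_1$, $B\in\Omega$, and suppose no wall separating $C_1$ from $B$ crosses $\Omega_1$. For uniform $\varphi\in\mathrm{Ext}(\varphi_0,\Omega)$, conditionally on $\varphi|_{\Omega_1}$, $\varphi(B)$ is uniform on $\{D:\delta(\varphi(C_1),D)=w\}$, $w=\delta(C_1,B)$. Hence for $\Gamma$-invariant $f\ge0$,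
$$\mathbb E f(\varphi(B))=\mathbb E(\tau_wf)(\varphi(C_1)).\tag{8}$$

*Proof.* We grow $\Omega_1$ along a minimal gallery $C_1=B_0,\dots,B_l=B$, which crosses distinct walls $\mathcal H_1,\dots,\mathcal H_l$. Put $\Theta_0=\Omega_1$ and $\Theta_m=\mathrm{hull}(\Theta_{m-1}\cup\{B_m\})\subset\Omega$. Suppose inductively that the walls crossing $\Theta_m$ are those crossing $\Omega_1$ and $\mathcal H_1,\dots,\mathcal H_m$. Then $\mathcal H_{m+1}$, which separates $C_1$ from $B$ and so does not cross $\Omega_1$, does not cross $\Theta_m\ni B_m$. So $B_{m+1}\notin\Theta_m$, and Lemma 6 applies and continues the induction. Thus the extensions of $\varphi|_{\Omega_1}$ to $\Theta_l$ correspond bijectively to the galleries of a fixed reduced type for $w$ starting at $\varphi(C_1)$, that is, by (B3), to their endpoints $D=\varphi(B)$. These extensions are equally likely. $\square$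

*Example.* If $\Omega_0=\Omega_1=\{C_1\}$, no wall crosses $\Omega_1$, and $\varphi(B)$ is uniform in its sphere. At the other extreme, if $B\in\Omega_0$, then $\varphi(B)$ is deterministic; the hypothesis on walls excludes this case (unless $B=C_1$).

## 6. A detour along a large circle

**Proposition 3.** There are $K=K(q)\ge8$ and $C_2=C_2(q,V,|\Gamma_{C_0}|)$ such that for every $\gamma\in\Gamma$ with $n:=d_g(C_0,\gamma C_0)\ge1$ there is a random gallery $D_0=C_0,\dots,D_N=\gamma C_0$ in $X$, with finitely many outcomes, with $N\le100Kn$ deterministic and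
$$\mathbb E f(D_i)\le C_2\|f\|\quad\text{for all } i \text{ and all } 0\le f\in H.$$

**Step 1: coordinates.** Realize $\Sigma$ in the Euclidean plane with vertices $\mathbb Z\omega_1+\mathbb Z\omega_2$, where $\omega_1,\omega_2$ are unit vectors at $60^\circ$. Let $\alpha_i$ be the linear forms with $\alpha_i(\omega_j)=\delta_{ij}$. The walls are $\{\beta=t\}$ with $t\in\mathbb Z$ and $\beta\in\Phi=\{\pm\alpha_1,\pm\alpha_2,\pm(\alpha_1+\alpha_2)\}$. Consecutive parallel walls are $\frac{\sqrt3}2$ apart, so $|\beta(v)|\le\frac2{\sqrt3}|v|$. A point on two distinct walls has two, hence all three, of $\alpha_1,\alpha_2,\alpha_1+\alpha_2$ integral, so it is a vertex.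

The plane is the union of six closed sectors, the images under rotations by multiples of $60^\circ$ of the cone spanned by $\omega_1,\omega_2$. These rotations preserve the lattice and $\Phi$. So each sector $\mathcal S$ has simple roots $\beta_1,\beta_2\in\Phi$ with dual basis $\varpi_1,\varpi_2$ of unit vectors spanning $\mathcal S$, and positive roots $\Phi^+_{\mathcal S}=\{\beta_1,\beta_2,\beta_1+\beta_2\}$, which are nonnegative on $\mathcal S$. For example the sector spanned by $\omega_2$ and $\omega_2-\omega_1$ has $\beta_1=\alpha_1+\alpha_2$, $\beta_2=-\alpha_1$, and $\beta_1+\beta_2=\alpha_2$. For every $\mathcal S$, every wall is $\{\beta=t\}$ with $\beta\in\Phi^+_{\mathcal S}$, $t\in\mathbb Z$.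

By (B4) there is an isometry $\psi:\Sigma\to X$ with $\psi(A_0)=C_0$, $\psi(A')=\gamma C_0$ for some chambers $A_0,A'$. Put $\Omega_0=\mathrm{hull}(A_0,A')$ and $\varphi_0=\psi|_{\Omega_0}$. The walls crossing $\Omega_0$ are those separating $A_0$ from $A'$. Let $a_0,a'$ be the barycenters of $A_0,A'$. Barycenters of adjacent chambers are at distance $1/\sqrt3$, so $|a'-a_0|\le n$. If $\{\beta=t\}$ crosses $\Omega_0$, then $t$ is strictly between $\beta(a_0)$ and $\beta(a')$, so
$$|t-\beta(a_0)|<m:=2n.\tag{9}$$

**Step 2: the curve.** Let $K\ge8$, to be chosen in Step 6. Let $\mathcal S$ be a sector containing the vector $a'-a_0$. Choose a unit vector $\xi$ in the interior of $\mathcal S$ such that the lines $a_0+\mathbb R\xi$ and $a'+\mathbb R\xi$ contain no vertex, and $\rho\in[Kn,Kn+1]$ such that the circle of radius $\rho$ about $a_0$ contains no vertex. Each choice excludes only countably many values. The curve consists of three pieces: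

1. from $a_0$ along $a_0-s\xi$ to the circle;
2. along an arc of the circle to the point where the ray $a'+s\xi$, $s\ge0$, leaves the disc (note $|a'-a_0|\le n<\rho$; at this point $s\le\rho+n$);
3. back along that ray to $a'$.

The first piece runs away from $\gamma C_0$ and the third runs away from $C_0$. This is the reason for the two opposite directions $\mp\xi$.

**Step 3: from the curve to a gallery.** As $\beta(\xi)>0$ for $\beta\in\Phi^+_{\mathcal S}$, each straight piece meets each wall at most once. The circle meets each wall at most twice. So only finitely many parameter values lie on walls, and between consecutive ones the curve stays in one open chamber. At such a parameter value (a tangency or a junction of two pieces is allowed) the point is not a vertex, so it lies on exactly one wall, in the interior of a panel, and in the closures of exactly two chambers, which are adjacent. The chambers visited just before and just after are among these two, so they are equal or adjacent. Deleting repetitions we get a gallery $A_0=B_0,\dots,B_N=A'$ in $\Sigma$, each $B_i$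 having an interior point $b$ on one of the three pieces.

For the length, consider one of the three directions of walls. A segment of length $L$ meets at most $\frac2{\sqrt3}L+1\le2L+1$ walls, and the disc meets at most $4\rho+1$. Since $\rho\le2Kn$ and $\rho+n\le3Kn$,
$$N\le3(4Kn+1)+3(6Kn+1)+6(8Kn+1)=78Kn+12\le100Kn .$$

**Step 4: the random gallery.** For each $B=B_i$ we shall define a chamber $C_1$ and a finite convex $\Omega_1\supset\Omega_0$ to which Lemma 7 applies. Let $\Omega$ be a finite convex set containing $\Omega_0$, all $B_i$ and all these $\Omega_1$. Let $\varphi\in\mathrm{Ext}(\varphi_0,\Omega)$ be uniform and $D_i=\varphi(B_i)$. As $\varphi$ extends $\varphi_0$, $D_0=C_0$ and $D_N=\gamma C_0$. It remains to bound $\mathbb E f(\varphi(B))$ for $B$ on each piece.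

**Step 5: the two straight pieces.** A wall separating $A_0$ from $A'$ is $\{\beta=t\}$ with $\beta\in\Phi^+_{\mathcal S}$ and $\beta(a_0)<t<\beta(a')$, because $a'-a_0\in\mathcal S$.

*First piece, $b=a_0-s\xi$.* Take $\Omega_1=\Omega_0$, $C_1=A_0$. Since $\beta(b)\le\beta(a_0)<t$, such a wall does not separate $A_0$ from $B$. So no wall separating $A_0$ from $B$ crosses $\Omega_0$, and by (8) and (6)
$$\mathbb E f(\varphi(B))=(\tau_wf)(C_0)\le\big(V^{-1/2}+|\Gamma_{C_0}|^{1/2}\big)\|f\| .$$

*Third piece, $b=a'+s\xi$.* Take $\Omega_1=\Omega_0$, $C_1=A'$. Here $\beta(b)\ge\beta(a')>t$, so such a wall does not separate $A'$ from $B$. As $\tau_wf$ is $\Gamma$-invariant, $\mathbb E f(\varphi(B))=(\tau_wf)(\gamma C_0)=(\tau_wf)(C_0)$, with the same bound.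

**Step 6: the arc, $|b-a_0|=\rho$.** Here we look for a starting chamber $C_1$ at distance $O(n)$ from $A_0$ from which the way to $B$ crosses no wall of $\Omega_1$. Let $\mathcal S_b$ be a sector containing $b-a_0$, with simple roots $\beta_1,\beta_2$ and dual basis $\varpi_1,\varpi_2$. Write $b-a_0=u_1\varpi_1+u_2\varpi_2$ with $u_i\ge0$, and truncate the coordinates at $m$:
$$u_i'=\min(u_i,m),\qquad c=a_0+u_1'\varpi_1+u_2'\varpi_2,\qquad c_\epsilon=c+\epsilon(b-c).$$
If both $u_i>m$, then $c=a_0+m(\varpi_1+\varpi_2)$. If $u_1\le m<u_2$, then $c$ lies on the segment from $a_0+u_1\varpi_1$ in direction $\varpi_2$, and $b-c$ is parallel to a wall: $b$ may lie close to a strip parallel to the wall direction $\varpi_2$, and then walls $\{\beta_1=t\}$ of $\Omega_0$ must not be crossed on the way from $C_1$ to $B$.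

Now $|c-a_0|\le2m=4n<\rho$, so $c\neq b$. As $b$ lies on no wall, the segment $[c,b]$ is contained in no wall and meets each wall in at most one point, so only finitely many of its points lie on walls. Hence for small $\epsilon>0$ the point $c_\epsilon$ lies on no wall. Fix such an $\epsilon<1$ with also $\epsilon(\beta_1+\beta_2)(b-c)\le1$. For $v\in\mathcal S_b$ we have $|v|\le\beta_1(v)+\beta_2(v)$, and $b-c\in\mathcal S_b$, so $\epsilon|b-c|\le1$. Let $C_1$ be the chamber containing $c_\epsilon$, and $\Omega_1=\mathrm{hull}(\Omega_0\cup\{C_1\})$. Since $c_\epsilon-a_0$ and $b-c_\epsilon$ lie in $\mathcal S_b$,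
$$\beta(a_0)\le\beta(c_\epsilon)\le\beta(b)\qquad(\beta\in\Phi^+_{\mathcal S_b}).\tag{10}$$

*No wall separating $C_1$ from $B$ crosses $\Omega_1$.* Let $\{\beta=t\}$, $\beta\in\Phi^+_{\mathcal S_b}$, separate $C_1$ from $B$; by (10), $\beta(c_\epsilon)<t<\beta(b)$. It does not separate $A_0$ from $C_1$, because $\beta(a_0)\le\beta(c_\epsilon)<t$. Write $\beta=n_1\beta_1+n_2\beta_2$ with integers $n_i\ge0$. Since $(1-\epsilon)\beta(b-c)=\beta(b-c_\epsilon)>0$, some $i$ has $n_i\ge1$ and $u_i>u_i'$, so $u_i'=m$. Hence
$$t>\beta(c_\epsilon)\ge\beta(c)=\beta(a_0)+\sum_jn_ju_j'\ge\beta(a_0)+m,$$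
and by (9) the wall does not cross $\Omega_0$. Finally, a wall crossing $\Omega_1=\mathrm{hull}(A_0,A',C_1)$ separates two of $A_0,A',C_1$, hence separates $A_0$ from $A'$ or $A_0$ from $C_1$. Our wall does neither.

*The way from $C_1$ to $B$ is long.* Let $w=\delta(C_1,B)$. Counting only walls of direction $\beta_1+\beta_2$, that is, integers between two non-integral values,
$$l(w)\ge(\beta_1+\beta_2)(b-c_\epsilon)-1\ge|b-c_\epsilon|-1\ge\rho-4n-2\ge(K-6)n .$$

*$C_1$ is near $A_0$.* The sum of the three positive roots is $2(\beta_1+\beta_2)$, and $(\beta_1+\beta_2)(c_\epsilon-a_0)\le2m+1=4n+1$. So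
$$d_g(A_0,C_1)\le\sum_{\beta\in\Phi^+_{\mathcal S_b}}\big(\beta(c_\epsilon-a_0)+1\big)\le2(4n+1)+3\le13n .$$

*Conclusion.* As $\varphi$ is an isometry with $\varphi(A_0)=C_0$, (7) gives $|\Gamma_{\varphi(C_1)}|\le|\Gamma_{C_0}|(3q)^{13n}$ for every outcome. By (8), (6) and $\lfloor l/4\rfloor\ge l/4-1$,
$$\mathbb E f(\varphi(B))\le\Big(V^{-1/2}+|\Gamma_{C_0}|^{1/2}\theta^{-1}\big[(3q)^{13/2}\theta^{(K-6)/4}\big]^n\Big)\|f\|.$$
Choose $K=K(q)\ge8$ such that the bracket is at most $1$. All three pieces then satisfy the bound with $C_2=V^{-1/2}+\theta^{-1}|\Gamma_{C_0}|^{1/2}$. $\square$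

## 7. Proof of Theorem 1

Take $K,C_2$ from Proposition 3. By Lemma 5 choose an integer $R=R(q,V,|\Gamma_{C_0}|)$ with $100K\,C_2\|f_R\|\le\frac12$. Let $\gamma\in\Gamma$ with $n=d_g(C_0,\gamma C_0)\ge1$. For the random gallery of Proposition 3,
$$\mathbb E\sum_{i<N}f_R(D_i)\le N\,C_2\|f_R\|\le100Kn\,C_2\|f_R\|\le\frac n2 .$$
So some outcome is a gallery that satisfies (3) with $L=100K$. Proposition 2 says that $S$ is finite, generates $\Gamma$, and $|\gamma|_S\le200K\max(1,d_g(C_0,\gamma C_0))$. With (1) and the reduction to type-preserving groups, every $\tilde A_2$-lattice is undistorted. $\blacksquare$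

## 8. Irreducible affine buildings of dimension at least two

**Theorem 2.** Let $X$ be a thick, locally finite, irreducible affine building of dimension $d\ge2$, and $\Gamma\le\mathrm{Aut}(X)$ a subgroup with finite stabilizers and $\sum_{\Gamma\backslash X}1/|\Gamma_x|<\infty$ (sum over vertices). Then $\Gamma$ is finitely generated and undistorted. If $\Gamma$ is type-preserving, then for some $R=R(X,V,|\Gamma_{C_0}|)$ it is generated by $S=\{g:d_g(C_0,gC_0)\le2R+2\}$, and $|\gamma|_S\le c\max(1,d_g(C_0,\gamma C_0))$ with $c$ depending only on the type and thickness parameters of $X$.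

Dimension $\ge2$ is necessary: $SL_2(\mathbb F_q[t])$ is a lattice on the tree of $SL_2(\mathbb F_q((1/t)))$ and is not finitely generated (Nagao). In a tree the apartments are lines, and the complement of a ball in a line is not connected, so the arc of Section 6 does not exist.

We write $S_W$ for the generating set of $W$, $m_{st}$ for the order of $st$, and use the textbook facts that $W$ is infinite, $m_{st}\in\{2,3,4,6\}$ (as $d\ge2$), and proper standard parabolic subgroups of $W$ are finite. Let $M-1$ be the maximal length of an element of a proper standard parabolic subgroup (for $\tilde A_2$, $M=4$). The type-preserving subgroup has finite index, since $\mathrm{Aut}(X)$ permutes the finite set of types; so, as in Section 1, we may assume $\Gamma$ type-preserving. Two chambers with a common vertex are at gallery distance at most $M-1$, so (1) becomes $d_g(C_0,\gamma C_0)\le(M-1)(d(x_0,\gamma x_0)+1)$ for the graph metric. Formula (2), Proposition 2, unfolding and localization, and the facts (B1), (B2), (B4) hold as before; for $V<\infty$ use the vertices of one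 type. What remains is to examine the parameters, the spectral gap, and the detour.

### Parameters

The chambers of an $\{s,t\}$-residue are the edges of a bipartite graph, whose vertices are the $s$-panels and $t$-panels of the residue. It is a finite generalized $m$-gon, $m=m_{st}$: diameter $m$, girth $2m$. It is thick: all vertices have degree at least $3$.

**Lemma 8.** The cardinality $q_s+1$ of an $s$-panel depends only on $s$. If $m_{st}=3$, then $q_s=q_t$.

*Proof.* *Opposite vertices have equal degree.* Let $x,w$ be vertices of a generalized $m$-gon at distance $m$. A neighbor $x'$ of $x$ is at distance $m-1$ from $w$, by parity and since the diameter is $m$. Geodesics between vertices at distance less than $m$ are unique because the girth is $2m$. Send $x'$ to the neighbor $w'$ of $w$ on the geodesic from $x'$ to $w$. If $x'\neq x''$ had the same image $w'$, then $w'$, at distance $m-1$ from $x$, would have two geodesics to $x$. So the map is injective, and by symmetry $\deg x=\deg w$.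

*Panels of adjacent chambers.* Let $C,C'$ be $u$-adjacent, $u\ne s$. In the polygon of their $\{s,u\}$-residue, their $s$-panels are vertices $x,y$ with a common neighbor $z$, the $u$-panel. Assume $x\neq y$. By thickness $z$ has a third neighbor $z'$. Continue $z,z'$ to a non-backtracking path $z,z',\dots,w$ of length $m-1$. Then $x,z,z',\dots,w$ and $y,z,z',\dots,w$ are non-backtracking of length $m$, so $w$ is at distance $m$ from $x$ and from $y$, since a shorter connection would produce a cycle of length less than $2m$. Hence $\deg x=\deg w=\deg y$. If $C,C'$ are $s$-adjacent they have the same $s$-panel. As $X$ is gallery connected, the first claim follows. If $m_{st}=3$, opposite vertices have different types, so $q_s=q_t$. $\square$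

Put $q=\min_sq_s\ge2$ and $Q_X=|S_W|\max_sq_s$. Then (7) holds with $Q_X$ in place of $3q$. In Lemma 6 there are $q_s$ extensions, and the number of extensions from $\Omega'$ to $\Omega$ is still independent of the isometry of $\Omega'$, because one growth sequence is fixed. Finite sets have finite hulls: a finite set lies in strips in $d$ linearly independent directions of walls, whose intersection is bounded and is an intersection of roots. So Lemma 6, with $q_s$, and Lemma 7 hold with the same proofs. The operator $\tau_w$ averages over the $\prod q_{s_{i_j}}$ chambers in position $w=s_{i_1}\cdots s_{i_l}$ (reduced), and $\tau_w=\prod\tau_{s_{i_j}}$ with $\tau_s=\frac{(q_s+1)P_s-1}{q_s}$. Since $q_s\ge2$, (5) holds unchanged.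

### The spectral gap with weights

Let $P_{st}$ be averaging over $\{s,t\}$-residues. It is the projection onto $\mathrm{Im}\,P_s\cap\mathrm{Im}\,P_t$. We need a bound $\|P_sP_t-P_{st}\|\le\varepsilon_{st}$. For $m_{st}=3$, Lemmas 2 and 8 give $\varepsilon_{st}^2=q_s/(q_s+1)^2$. Feit and Higman (J. Algebra 1 (1964)) give the relevant eigenvalues for all $m$; here is a direct computation for even $m$.

**Lemma 9.** On functions on the chambers of an $\{s,t\}$-residue, $\|P_sP_t-P_{st}\|^2\le\varepsilon_{st}^2$ with
$$\varepsilon_{st}^2=0,\qquad\frac{q_s+q_t}{(q_s+1)(q_t+1)},\qquad\frac{q_s+q_t+\sqrt{q_sq_t}}{(q_s+1)(q_t+1)}\qquad\text{for } m_{st}=2,4,6 .$$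

*Proof.* **A central element.** Let $T_s=(q_s+1)P_s-1$, the sum over the other chambers of the $s$-panel. The longest element of $\langle s,t\rangle$ has the two reduced words $(st)^{m/2}=(ts)^{m/2}$, so by (B3) $Z:=(T_sT_t)^{m/2}=(T_tT_s)^{m/2}$; both send $f$ to its sum over the chambers opposite to a given one. Then $ZT_s=(T_sT_t)^{m/2}T_s=T_s(T_tT_s)^{m/2}=T_sZ$, and likewise $ZT_t=T_tZ$. So $Z$ commutes with $P_s$ and $P_t$.

**A two-dimensional invariant space.** Let $p,p'$ be the restrictions of $P_s,P_t$ to the orthogonal complement of the constants, and $\kappa=\|pp'\|^2=\|pp'p\|$. This is the quantity to bound. Assume $\kappa>0$ and let $v$ be a unit vector with $pp'pv=\kappa v$; then $pv=v$. We have $\|p'v\|^2=\langle pp'pv,v\rangle=\kappa$. If $\kappa=1$, then $p'v=v$ and $v\in\mathrm{Im}\,P_s\cap\mathrm{Im}\,P_t$ would be constant, a contradiction; so $0<\kappa<1$. If $p'v=\lambda v$, then $\lambda\in\{0,1\}$ and $\kappa\in\{0,1\}$, which is excluded; so $E=\mathrm{span}(v,p'v)$ has dimension $2$. It is invariant: $p(p'v)=\kappa v$. On $E$, $p$ and $p'$ are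 projections with images $\mathbb Cv$ and $\mathbb Cp'v$, and $\mathrm{tr}(pp')=\kappa$, since $pp'v=\kappa v$ and $pp'(p'v)=\kappa v$. They do not commute, since $pp'v=\kappa v$ and $p'pv=p'v$.

**$Z$ is scalar on $E$.** $Zv=Zpv=pZv\in\mathbb Cv$, say $Zv=zv$, and $Z(p'v)=p'Zv=z\,p'v$.

**The trace of $G=T_sT_t|_E$.** On $E$, $T_s$ has eigenvalues $q_s,-1$ and $T_t$ has $q_t,-1$. So $\det G=q_sq_t$, and expanding the product,
$$\mathrm{tr}\,G=(q_s+1)(q_t+1)\kappa-(q_s+1)-(q_t+1)+2=(q_s+1)(q_t+1)\kappa-q_s-q_t .$$
$G$ is not scalar: otherwise $T_t$ would be a multiple of $T_s^{-1}$ on $E$, and $p,p'$ would commute. But $G^{m/2}=z$ is scalar, and nonzero since $\det G\neq0$. For $m=2$ this is a contradiction, so $\kappa=0$. For $m=4,6$, $G$ is diagonalizable, since $x^{m/2}-z$ has distinct roots, with eigenvalues $\lambda\neq\mu$, $\lambda^{m/2}=\mu^{m/2}$, $\lambda\mu=q_sq_t$. If $m=4$, then $\lambda=-\mu$ and $\mathrm{tr}\,G=0$. If $m=6$, then $\lambda^2+\lambda\mu+\mu^2=0$, so $(\lambda+\mu)^2=\lambda\mu$ and $\mathrm{tr}\,G=\pm\sqrt{q_sq_t}$. Solve for $\kappa$. $\square$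

**Uniform form.** We claim
$$\varepsilon_{st}\le\eta\cos(\pi/m_{st}),\qquad\eta:=\frac{2\sqrt q}{q+1}\le\frac{2\sqrt2}3<1.\tag{11}$$
The function $\frac{\sqrt x}{x+1}$ decreases for $x\ge1$. Also $\frac{x+y}{(x+1)(y+1)}$ is symmetric and decreases in $y\ge1$ for fixed $x\ge1$, because $\frac{x+y}{y+1}=1+\frac{x-1}{y+1}$ is nonincreasing. (We only need "nonincreasing".) So replacing $q_s,q_t$ by $q$ does not decrease $\frac{q_s+q_t}{(q_s+1)(q_t+1)}$ nor $\frac{\sqrt{q_s}}{q_s+1}\cdot\frac{\sqrt{q_t}}{q_t+1}$. Hence $\varepsilon_{st}^2$ is at most $0,\ \frac q{(q+1)^2},\ \frac{2q}{(q+1)^2},\ \frac{3q}{(q+1)^2}$ for $m_{st}=2,3,4,6$, that is, $\eta^2$ times $0,\frac14,\frac12,\frac34$, which are the values of $\cos^2(\pi/m_{st})$.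

**Why weights.** Try $\Delta=\sum a_s$ as in Lemma 3, for the type $\tilde C_2$ ($m_{01}=m_{12}=4$, $m_{02}=2$) with all $q_s=2$. Then $\varepsilon_{01}=\varepsilon_{12}=\frac23$, and the coefficient of $a_1$ in the lower bound for $\Delta^2$ is $1-\frac23-\frac23<0$. The argument of Lemma 3 gives nothing. The remedy is to weight the $a_s$.

**Lemma 10.** There are $c_s>0$ depending only on the type such that for $f\in H_0$
$$\max_s\|f-P_sf\|^2\ge\varepsilon_0^2\|f\|^2,\qquad\varepsilon_0^2:=\frac{(1-\eta)\min_s c_s}{\sum_s c_s}>0 .$$

*Proof.* Let $\mathcal N$ be the matrix with entries $\cos(\pi/m_{st})$ for $s\ne t$ and zero diagonal. As $W$ is irreducible affine, the Gram matrix $I-\mathcal N$ is positive semidefinite and singular. So the largest eigenvalue of the irreducible nonnegative matrix $\mathcal N$ is $1$, and by the Perron–Frobenius theorem it has an eigenvector $(c_s)$ with all $c_s>0$: $\sum_{t\ne s}\cos(\pi/m_{st})c_t=c_s$. Put $a_s=1-P_s$, $\Delta=\sum c_sa_s$. Localization over $\{s,t\}$-residues and Lemma 1 give $a_sa_t+a_ta_s\ge-\varepsilon_{st}(a_s+a_t)$.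 With (11),
$$\Delta^2\ge\sum_sc_s\Big(c_s-\sum_{t\neq s}\varepsilon_{st}c_t\Big)a_s\ge(1-\eta)\sum_sc_s^2a_s\ge(1-\eta)\,\min_sc_s\;\Delta .$$
As in Lemma 3, $\ker\Delta$ consists of the constants, so for $f\in H_0$, $\sum_sc_s\|a_sf\|^2=\langle\Delta f,f\rangle\ge(1-\eta)\min_sc_s\,\|f\|^2$. $\square$

*Examples.* For $\tilde C_2$, $c=(1,\sqrt2,1)$: the middle row gives $\frac{\sqrt2}2(1+1)=\sqrt2$, the outer rows $\frac{\sqrt2}2\sqrt2=1$. For $\tilde G_2$ with $m_{01}=3$, $m_{12}=6$, $m_{02}=2$, $c=(1,2,\sqrt3)$: the rows give $\frac12\cdot2=1$, $\frac12+\frac{\sqrt3}2\sqrt3=2$, $\frac{\sqrt3}2\cdot2=\sqrt3$. For $\tilde A_2$, $c=(1,1,1)$ and $\eta=2\sigma$, which is Lemma 3.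

**Contraction and tails.** A reduced word of length $M$ contains all generators. The proof of Lemma 4 with subwords of length $M$ gives $\|f-P_{i_m}f\|\le\frac32\sum_{l\le M}\eta_l\le\frac32\sqrt M(\sum\eta_l^2)^{1/2}$, so $\sum\eta_l^2\ge\frac{4\varepsilon_0^2}{9M}$ and
$$\|\tau_w|_{H_0}\|\le\theta^{\lfloor l(w)/M\rfloor},\qquad\theta^2=1-\frac{\varepsilon_0^2}{3M}.$$
Section 4 holds with $4$ replaced by $M$ in (6) and in Lemma 5, and $3q$ by $Q_X$ in (7).

### The detour in dimension $d$

**Step 1: coordinates.** Realize $\Sigma$ in $\mathbb R^d$ with walls $\{\beta=t\}$, $\beta\in\Phi$, $t\in\mathbb Z$, where $\Phi$ is a reduced irreducible root system of linear forms (Bourbaki, *Lie* VI §2). A sector $\mathcal S$ is a closed Weyl chamber. It has simple roots $\beta_1,\dots,\beta_d$ with dual basis $\varpi_1,\dots,\varpi_d$ spanning $\mathcal S$, and its positive roots $\Phi^+_{\mathcal S}$ are of the form $\sum n_i\beta_i$ with integers $n_i\ge0$. The sectors cover $\mathbb R^d$, and every wall is $\{\beta=t\}$ with $\beta\in\Phi^+_{\mathcal S}$. Constants: $\kappa_0$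 is the maximal distance of barycenters of adjacent chambers, $\Lambda=\max_\beta\|\beta\|$, $N_0=\max_i|\varpi_i|$ over all sectors, $\nu$ the largest coefficient $n_i$ of a positive root, $|\Phi^+|$ the number of positive roots. For $v\in\mathcal S$, $v=\sum\beta_i(v)\varpi_i$, so $|v|\le N_0\sum_i\beta_i(v)$.

With $A_0,A',\Omega_0,\varphi_0,a_0,a'$ as in Section 6, $|a'-a_0|\le\kappa_0n$. If $\{\beta=t\}$ crosses $\Omega_0$, then
$$|t-\beta(a_0)|\le m:=\Lambda\kappa_0n.\tag{12}$$

**Step 2: the curve.** We must avoid points on two walls. Call the intersections of two distinct non-parallel walls *strata*. They are countably many affine subspaces of dimension $d-2$. Distinct parallel walls are disjoint, so a point on no stratum lies on at most one wall. Let $\mathcal S$ be a sector containing $a'-a_0$. The line $a_0+\mathbb R\xi$ meets a stratum $F$ only if $\xi$ lies in the linear span of $F-a_0$, which has dimension at most $d-1$; similarly for $a'$. So we can choose a unit vector $\xi$ in the interior of $\mathcal S$, outside a null set, such that both lines $a_0+\mathbb R\xi$,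 $a'+\mathbb R\xi$ avoid all strata. Let $K>\kappa_0$, let $\rho\in[Kn,Kn+1]$, and let $e_1,e_2$ be the points where the rays $a_0-s\xi$ and $a'+s\xi$ meet the sphere of radius $\rho$ about $a_0$; for $e_2$, $s\le\rho+\kappa_0n$.

*Joining $e_1$ to $e_2$ on the sphere.* If $d=2$, strata are points. Choose $\rho$ such that the circle avoids them, and use an arc. If $d\ge3$, take any $\rho$ as above and join $e_1$ to a point $p$ of the sphere and $p$ to $e_2$ by minor great-circle arcs. We claim that for almost every $p$ these arcs avoid all strata. A stratum $F$ meets the sphere in a sphere of dimension $d-3$, a point, or nothing, and it does not contain $e_1,e_2$. The great circles through $e_j$ and a point of $F$ on the sphere different from the antipode of $e_j$ sweep out the image, under a smooth map, of a manifold of dimension at most $(d-3)+1=d-2$ (parametrize by the point of $F$ and the angle). This is a null set in the $(d-1)$-dimensional sphere. Let $p$ lie outside these countably many null sets, and $p$ different from $e_j$ and its antipode. If the minor arc from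 $e_j$ to $p$ contained a point $f$ of a stratum, then $f\ne e_j$ and $f$ is not the antipode of $e_j$, so $p$ would lie on the great circle through $e_j$ and $f$, which is excluded.

**Step 3: the gallery and its length.** Straight pieces meet each wall at most once, since $\beta(\xi)>0$ for $\beta\in\Phi^+_{\mathcal S}$. The plane of each (great) circle used contains $a_0$, which is on no wall, so each wall meets this plane in a line or not at all, and the circle in at most two points. A point of the curve on a wall lies on exactly one wall, hence in the interior of a panel, and in the closures of exactly two chambers, which are adjacent. As in Section 6 we get a gallery $A_0=B_0,\dots,B_N=A'$. In each of the $|\Phi^+|$ directions a segment of length $L$ meets at most $\Lambda L+1$ walls and the ball at most $2\Lambda\rho+1$. With at most two arcs and $\rho\le(K+1)n$,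
$$N\le|\Phi^+|\big[(\Lambda\rho+1)+(\Lambda(\rho+\kappa_0n)+1)+4(2\Lambda\rho+1)\big]\le C(K)\,n,$$
where $C(K)=|\Phi^+|\big(10\Lambda(K+1)+\Lambda\kappa_0+6\big)\ge1$. Define $\Omega$, $\varphi$ and $D_i$ as in Section 6, Step 4.

**Step 4: the straight pieces.** Since $a'-a_0\in\mathcal S$, the walls crossing $\Omega_0$ are $\{\beta=t\}$ with $\beta\in\Phi^+_{\mathcal S}$ and $\beta(a_0)<t<\beta(a')$. On $a_0-s\xi$ we have $\beta\le\beta(a_0)<t$, and on $a'+s\xi$ we have $\beta\ge\beta(a')>t$. So Lemma 7 applies with $\Omega_1=\Omega_0$ and $C_1=A_0$, respectively $C_1=A'$, and $\mathbb E f(\varphi(B))\le(V^{-1/2}+|\Gamma_{C_0}|^{1/2})\|f\|$.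

**Step 5: the spherical piece, $|b-a_0|=\rho$.** Let $\mathcal S_b$ be a sector containing $b-a_0=\sum u_i\varpi_i$, $u_i\ge0$. Put $c=a_0+\sum\min(u_i,m)\varpi_i$ and $c_\epsilon=c+\epsilon(b-c)$. Then $|c-a_0|\le dN_0m=dN_0\Lambda\kappa_0n<\rho$ if $K>dN_0\Lambda\kappa_0$, so $c\ne b$. As before, choose $\epsilon\in(0,1)$ such that $c_\epsilon$ lies on no wall and $\epsilon\sum_i\beta_i(b-c)\le1$, so that $\epsilon|b-c|\le N_0$. Let $C_1$ be the chamber containing $c_\epsilon$ and $\Omega_1=\mathrm{hull}(\Omega_0\cup\{C_1\})$. Again $\beta(a_0)\le\beta(c_\epsilon)\le\beta(b)$ for $\beta\in\Phi^+_{\mathcal S_b}$.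

*No wall separating $C_1$ from $B$ crosses $\Omega_1$.* Let $\beta(c_\epsilon)<t<\beta(b)$, $\beta=\sum n_i\beta_i\in\Phi^+_{\mathcal S_b}$. The wall $\{\beta=t\}$ does not separate $A_0$ from $C_1$. As $\beta(b-c)>0$, some $i$ has $n_i\ge1$ and $u_i>m$, so $t>\beta(c_\epsilon)\ge\beta(c)\ge\beta(a_0)+m$, and by (12) the wall does not cross $\Omega_0$. A wall crossing $\Omega_1$ separates $A_0$ from $A'$ or $A_0$ from $C_1$; ours does neither.

*Lengths.* Let $w=\delta(C_1,B)$. Counting walls in the directions $\beta_1,\dots,\beta_d$,
$$l(w)\ge\sum_i\big(\beta_i(b-c_\epsilon)-1\big)\ge\frac{|b-c_\epsilon|}{N_0}-d\ge\frac{\rho-dN_0m-N_0}{N_0}-d\ge\frac{(K-c')n}{N_0},$$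
with $c'=dN_0\Lambda\kappa_0+N_0+dN_0$. For $\beta\in\Phi^+_{\mathcal S_b}$ we have $\beta(c-a_0)\le\nu dm$ and $\epsilon\beta(b-c)\le\nu$, so
$$d_g(A_0,C_1)\le\sum_{\beta\in\Phi^+_{\mathcal S_b}}\big(\beta(c_\epsilon-a_0)+1\big)\le|\Phi^+|(\nu dm+\nu+1)\le c''n,\qquad c''=|\Phi^+|(\nu d\Lambda\kappa_0+\nu+1).$$

*Conclusion.* By Lemma 7 and the new forms of (6) and (7),
$$\mathbb E f(\varphi(B))\le\Big(V^{-1/2}+|\Gamma_{C_0}|^{1/2}\theta^{-1}\big[Q_X^{\,c''/2}\,\theta^{(K-c')/(N_0M)}\big]^n\Big)\|f\| .$$
Choose $K>\max(\kappa_0,dN_0\Lambda\kappa_0)$, depending only on the type and parameters of $X$, such that the bracket is at most $1$. Then $\mathbb E f(D_i)\le C_2\|f\|$ for all $i$, with $C_2=V^{-1/2}+\theta^{-1}|\Gamma_{C_0}|^{1/2}$.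

**Step 6: end of the proof.** Choose $R=R(X,V,|\Gamma_{C_0}|)$ with $C(K)C_2\|f_R\|\le\frac12$. As in Section 7, some outcome satisfies (3) with $L=C(K)$, and Proposition 2 gives that $S$ generates $\Gamma$ and $|\gamma|_S\le c\max(1,d_g(C_0,\gamma C_0))$ with $c=2C(K)$, which depends only on the type and thickness parameters of $X$. Together with $d_g(C_0,\gamma C_0)\le(M-1)(d(x_0,\gamma x_0)+1)$ and the reduction to type-preserving groups, Theorem 2 follows. $\blacksquare$
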